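\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}

\title{Dense subgraphs of girth five in random triple systems}


\begin{abstract}
Let $f(n,p)$ be the maximum number of hyperedges in a subgraph of girth at least five of the random $3$-uniform hypergraph $H^3_{n,p}$. Spiro and Verstra\"ete asked whether, for $p\ge n^{-2/3}$, asymptotically almost surely $f(n,p)\le p^{1/4}n^{3/2+o(1)}$. We show that this is false: for $n^{-3/4}\le p\le n^{-7/11}$ asymptotically almost surely $f(n,p)\ge c_0\,p^{4/15}n^{23/15}$, which exceeds $p^{1/4}n^{3/2}$ by a factor of order at least $n^{1/45}$ when $p\ge n^{-2/3}$. The proposed bound fails by a power of $n$ whenever $n^{-2/3}\le p\le n^{-6/11-\delta}$ with $\delta>0$ fixed. The proof takes a random sparse blow-up of an algebraic triple system which itself has short cycles, but in which every edge of the shadow lies in many triples and in few four-cycles.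
\end{abstract}

\section{Introduction}

\subsection{The question}

A \emph{Berge cycle} of length $\ell\ge2$ in a hypergraph consists of distinct vertices $v_1,\dots,v_\ell$ and distinct hyperedges $e_1,\dots,e_\ell$ with $v_i,v_{i+1}\in e_i$ for all $i$, indices modulo $\ell$. The \emph{girth} is the length of a shortest Berge cycle (infinite if there is none). Thus girth at least three means that two hyperedges share at most one vertex, and girth at least five forbids Berge cycles of lengths $2$, $3$ and $4$.

Let $H^3_{n,p}$ be the random $3$-uniform hypergraph on $[n]=\{1,\dots,n\}$ in which each $3$-subset of $[n]$ is a hyperedge independently with probability $p=p(n)$. Let $f(n,p)$ be the maximum number of hyperedges in a subgraph of $H^3_{n,p}$ of girth at least five. An event holds \emph{a.a.s.}\ (asymptotically almost surely) if its probability tends to $1$ as $n\to\infty$. Spiro and Verstra\"ete~\cite{SV} posed the following problem: prove or disprove that for $p\ge n^{-2/3}$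
\begin{equation}\label{eq:question}
f(n,p)\le p^{1/4}n^{3/2+o(1)}\qquad\text{a.a.s.},
\end{equation}
meaning that for every fixed $\varepsilon>0$, a.a.s.\ $f(n,p)\le p^{1/4}n^{3/2+\varepsilon}$.

\subsection{Where the two exponents come from}\label{sec:guess}

Two simple constructions, which we describe heuristically, suggest lower bounds for $f(n,p)$ and explain the exponents in \eqref{eq:question}. Nothing in the proofs depends on this subsection.

\emph{Deletion.} Take $p=cn^{-5/3}$ with a small constant $c$. There are about $cn^{4/3}/6$ hyperedges. A Berge cycle of length $\ell$ spans at most $2\ell$ vertices, so the expected number of them is at most of order $n^{2\ell}p^\ell=(cn^{1/3})^\ell$, hence at most of order $c^2n^{4/3}$ for $2\le\ell\le4$. Deleting one hyperedge from each leaves order $n^{4/3}$ hyperedges. For larger $p$ one first sparsifies to this density, so order $n^{4/3}$ is available for all $p\ge cn^{-5/3}$.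

\emph{Blowing up a triple system of girth five.} Suppose that we have a triple system $\mathcal T$ of girth at least five on $N$ vertices with every vertex in $d$ triples. The vertices at distance at most two from a given vertex are reached in only one way, so $1+2d+4d(d-1)\le N$. Hence $d$ is at most of order $N^{1/2}$; suppose that this order is attained. Replace each vertex $i$ by a set $V_i$ of $t=n/N$ vertices. A triple $ijk\in\mathcal T$ becomes $t^3$ potential hyperedges, and if $pt^2$ is a constant, the random hypergraph contains, typically, a set of order $t$ pairwise disjoint ones among them. Keep such a set for each triple of $\mathcal T$. Two kept hyperedges sharing a vertex come from different triples of $\mathcal T$, so a Berge cycle of length at most four among the kept hyperedges would yield a Berge cycle of length at most four in $\mathcal T$; there is none. We have kept order $Ndt$ hyperedges, which is order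
\[
nN^{1/2}=n(pn^2)^{1/4}=p^{1/4}n^{3/2},\qquad\text{because } N=n/t\approx np^{1/2}.
\]

The two quantities $n^{4/3}$ and $p^{1/4}n^{3/2}$ are equal exactly at $p=n^{-2/3}$. Statement \eqref{eq:question} says that from this point on one cannot do essentially better than the second construction.

\subsection{Results}

\begin{theorem}\label{thm:main}
There is an absolute constant $c_0>0$ such that the following hold.
\begin{enumerate}
\item[\textup{(1)}] If $n^{-3/4}\le p\le n^{-7/11}$, then a.a.s.\ $f(n,p)\ge c_0\,p^{4/15}n^{23/15}$.
\item[\textup{(2)}] If $p\ge n^{-7/11}$, then a.a.s.\ $f(n,p)\ge c_0\,n^{15/11}$.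
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[\textup{(a)}] If $n^{-2/3}\le p\le n^{-7/11}$, then a.a.s.\ $f(n,p)\ge c_0n^{1/45}\cdot p^{1/4}n^{3/2}$. In particular \eqref{eq:question} is false: for such $p$ and every fixed $\varepsilon<1/45$, a.a.s.\ $f(n,p)>p^{1/4}n^{3/2+\varepsilon}$.
\item[\textup{(b)}] Fix $\delta>0$. If $n^{-7/11}\le p\le n^{-6/11-\delta}$, then a.a.s.\ $f(n,p)\ge c_0n^{\delta/4}\cdot p^{1/4}n^{3/2}$. Hence the bound \eqref{eq:question} fails by a power of $n$ for all $p$ with $n^{-2/3}\le p\le n^{-6/11-\delta}$: for every fixed $\varepsilon<\min(1/45,\delta/4)$, a.a.s.\ $f(n,p)>p^{1/4}n^{3/2+\varepsilon}$.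
\item[\textup{(c)}] Fix $\delta>0$. If $p\ge n^{-3/4+\delta}$, then a.a.s.\ $f(n,p)\ge n^{4/3+\delta'}$ for some $\delta'=\delta'(\delta)>0$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) The quotient of $p^{4/15}n^{23/15}$ and $p^{1/4}n^{3/2}$ is $p^{4/15-1/4}n^{23/15-3/2}=(pn^2)^{1/60}$, and $pn^2\ge n^{4/3}$. Apply Theorem~\ref{thm:main}(1).

(b) Here $p^{1/4}n^{3/2}\le n^{3/2-3/22-\delta/4}=n^{15/11-\delta/4}$; apply Theorem~\ref{thm:main}(2). Now let $n^{-2/3}\le p\le n^{-6/11-\delta}$. If $\delta>1/11$, then $p\le n^{-7/11}$ and (a) applies. If $\delta\le1/11$, apply (a) to $\min(p,n^{-7/11})$ and the first part of (b) to $\max(p,n^{-7/11})$; for each $n$, one of these two probabilities is $p$ itself.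

(c) Let $\tilde p=\min(p,n^{-7/11})$. Then $f(n,p)\ge f(n,\tilde p)$ when $H^3_{n,\tilde p}$ is coupled inside $H^3_{n,p}$. Since $\tilde p\ge\min(n^{-3/4+\delta},n^{-7/11})$, Theorem~\ref{thm:main}(1) gives, a.a.s.,
\[
f(n,\tilde p)\ge c_0\,\tilde p^{4/15}n^{23/15}\ge c_0\min\big(n^{4/3+4\delta/15},\,n^{15/11}\big).
\]
As $15/11=4/3+1/33$, we may take $\delta'=\frac12\min(4\delta/15,1/33)$.
\end{proof}

At the corner $p=n^{-2/3}$ the proposed bound is $n^{4/3+o(1)}=n^{60/45+o(1)}$, while a.a.s.\ $f(n,p)\ge c_0n^{61/45}$. We do not determine $f(n,p)$, and we do not decide whether \eqref{eq:question} holds for larger $p$, roughly $p\ge n^{-6/11}$.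

\subsection{The idea}

Asking the template $\mathcal T$ to have girth five is wasteful. In a sparse random blow-up a four-cycle of the template does little damage if the blow-up factor $t$ is large: if each edge of the shadow graph (the pairs covered by $\mathcal T$) lies in about $K$ four-cycles, it suffices that $t$ is at least of order $K$. What we gain by allowing short cycles is that a shadow edge may lie in many triples, say $L$ of them. For a shadow edge $ij$, a vertex of $V_i$ then lies in $Lt^2p$ hyperedges meeting $V_j$, on average. This number only has to be a constant, so for a given $t$ we can afford a smaller $p$.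

Our template has order $q^8$ vertices and shadow degree of order $q^4$, the square root of the number of vertices, as in the best conceivable template of girth five. It has $L$ of order $q$ and $K$ of order $q^3$. Now $pt^2\approx1/q$ with $t\approx n/q^8$ gives $q\approx(pn^2)^{1/15}$, and we obtain order $nq^4\approx n(pn^2)^{4/15}$ hyperedges instead of $n(pn^2)^{1/4}$. The requirement $t\ge q^3$ becomes $q^{11}\le n$, that is, $p\le n^{-7/11}$.

Section~\ref{sec:blowup} turns any template into a lower bound for the expectation of $f(n,p)$. Section~\ref{sec:bilinear} explains how a symmetric bilinear map produces a template, works out the smallest case, and reads off from it what the map must satisfy. Section~\ref{sec:map} gives such a map, Section~\ref{sec:template} the template, and Section~\ref{sec:end} the proof of Theorem~\ref{thm:main}.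

\section{Random blow-ups of templates}\label{sec:blowup}

In a graph, an \emph{ordered triangle} is a sequence $(w_1,w_2,w_3)$ of pairwise adjacent vertices, and an \emph{ordered $4$-cycle} is a sequence $(w_1,w_2,w_3,w_4)$ of distinct vertices that are cyclically adjacent.

\begin{definition}
A \emph{template} with parameters $(N,D,L,K)$ is a pair $(G,\mathcal T)$ with the following properties. $G$ is a tripartite graph with classes $X,Y,Z$ of size $N$ and exactly $ND$ edges between any two classes. $\mathcal T$ is a set of triangles of $G$ (regarded as $3$-sets of vertices) such that every edge of $G$ lies in exactly $L\ge1$ members of $\mathcal T$. Finally, the number of ordered triangles of $G$ plus the number of ordered $4$-cycles of $G$ is at most $K\cdot ND$.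
\end{definition}

A triple of $\mathcal T$ contains exactly one of the $ND$ edges between $X$ and $Y$, so $|\mathcal T|=NDL$.

\begin{proposition}\label{prop:blowup}
Let $(G,\mathcal T)$ be a template with parameters $(N,D,L,K)$, and let $t\ge1$ be an integer with $t\ge K/48$ and $3Nt\le n$. If $p\ge\frac{1}{24Lt^2}$, then
\[
\mathbb E f(n,p)\ \ge\ \tfrac1{36}\,NDt .
\]
\end{proposition}

As a first example let $G$ be the complete tripartite graph with classes of size $L$ and let $\mathcal T$ be the set of all its triangles. Then $N=D=L$, every edge lies in exactly $L$ triples, and there are $6L^3$ ordered triangles and at most $18L^4$ ordered $4$-cycles (the cyclic sequence of classes can be chosen in $18$ ways), so $K=24L^2$ works. With $t=L^2$ and $n=3L^3$ the proposition gives order $L^4$, that is, order $n^{4/3}$ hyperedges at $p=\frac1{24}L^{-5}$, of order $n^{-5/3}$. This is the deletion bound. At the other extreme, a template whose triple system $\mathcal T$ has girth at least five has $L=1$ and bounded $K$. We shall look for something in between.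

\begin{proof}[Proof of Proposition~\ref{prop:blowup}]
Put $c=\frac1{24}$ and $p_0=\frac{c}{Lt^2}\le p$. Since $H^3_{n,p_0}$ and $H^3_{n,p}$ can be coupled so that the first is contained in the second, it suffices to bound $\mathbb E f(n,p_0)$ from below.

\emph{The blow-up.} Choose disjoint sets $V_i\subset[n]$ of size $t$, one for each $i\in X\cup Y\cup Z$; this is possible because $3Nt\le n$. For $v\in V_i$ write $\phi(v)=i$. Call a $3$-set \emph{allowed} if it consists of one vertex from each of $V_i,V_j,V_k$ with $ijk\in\mathcal T$. Let $R$ be the set of allowed triples that are hyperedges of $H^3_{n,p_0}$. There are $NDLt^3$ allowed triples, so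
\[
\mathbb E|R|=NDLt^3p_0=cNDt .
\]

\emph{Cleaning.} We want short cycles of the blow-up to project to genuine short cycles of $G$. What could go wrong is backtracking: a $4$-cycle of the blow-up might project to a closed walk $w_1w_2w_1w_4$. Such walks are far too numerous, of order $D$ per edge, which in our application is $q^4$, while $t$ may be as small as $q^3$. They are ruled out at the cost of a constant factor, as follows. Let us say that an allowed triple $e'\neq e$ \emph{conflicts} with the allowed triple $e$ if there are $i\ne j$ such that $e$ and $e'$ contain a common vertex of $V_i$ and both meet $V_j$. Let $R'$ be the set of those $e\in R$ that conflict with no member of $R$. By construction: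
\begin{itemize}
\item[(M)] For $v\in V_i$ and $j\neq i$, at most one triple of $R'$ contains $v$ and meets $V_j$.
\end{itemize}
A given allowed $e$ conflicts with at most $6Lt^2$ allowed triples $e'$: there are six ordered pairs $(i,j)$ such that $e$ meets $V_i$ and $V_j$, the vertex of $e'$ in $V_i$ is that of $e$, there are $L$ triples of $\mathcal T$ containing $ij$, and then $t^2$ choices for the other two vertices of $e'$. Each allowed $e'\ne e$ is in $R$ with probability $p_0$, independently of whether $e\in R$, so
\[
\mathbb E|R'|\ge(1-6Lt^2p_0)\,\mathbb E|R|=(1-6c)\,cNDt=\tfrac34\,cNDt .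
\]

\emph{Short cycles project to short cycles.} Two distinct triples of $R'$ sharing two vertices would violate (M), since the two vertices lie in different sets $V_i,V_j$. So $R'$ has no Berge $2$-cycle. Let $v_1,\dots,v_\ell$ and $e_1,\dots,e_\ell$ form a Berge cycle in $R'$ with $\ell\in\{3,4\}$. Since $v_i$ and $v_{i+1}$ are distinct vertices of the allowed triple $e_i$, the vertices $\phi(v_i)$ and $\phi(v_{i+1})$ are distinct and adjacent in $G$. If $\phi(v_{i-1})=\phi(v_{i+1})=j$, then the distinct triples $e_{i-1}$ and $e_i$ both contain $v_i$ and both meet $V_j$, contrary to (M). Hence $(\phi(v_1),\dots,\phi(v_\ell))$ is an ordered triangle or an ordered $4$-cycle of $G$.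

\emph{Counting.} Fix an ordered triangle ($\ell=3$) or an ordered $4$-cycle ($\ell=4$) of $G$. There are $t^\ell$ choices for $v_1,\dots,v_\ell$ above it. Each $e_i$ can then be chosen in at most $Lt$ ways: the edge $\phi(v_i)\phi(v_{i+1})$ lies in $L$ triples of $\mathcal T$, and there are $t$ choices for the third vertex. Distinct $e_1,\dots,e_\ell$ all lie in $R$ with probability $p_0^\ell$. So each ordered triangle or $4$-cycle contributes at most $(Lt^2p_0)^\ell=c^\ell\le c^3$ to the expectation, and the expected number of Berge cycles of length $3$ or $4$ in $R'$ is at most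
\[
c^3K\,ND\le 48c^3\,NDt=\tfrac1{12}\,cNDt .
\]
Here $t\ge K/48$ was used. Deleting one triple from each such cycle leaves a subgraph of $H^3_{n,p_0}$ of girth at least five. Therefore $\mathbb E f(n,p)\ge\mathbb E f(n,p_0)\ge(\frac34-\frac1{12})\,cNDt=\frac1{36}NDt$.
\end{proof}

\section{Graphs from symmetric bilinear maps}\label{sec:bilinear}

\subsection{Three identities}

Let $q$ be an odd prime power, let $V$ and $W$ be finite-dimensional vector spaces over $\mathbb F_q$, and let $B:V\times V\to W$ be a symmetric bilinear map. Put $F(v)=B(v,v)$. For a nonempty set $S\subset V$ let $G=G(B,S)$ be the tripartite graph whose classes $X,Y,Z$ are disjoint copies of $S\times W$, with elements written $(x,\xi)$, $(y,\upsilon)$, $(z,\zeta)$, and whose edges are given by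
\begin{align*}
XY:&\quad \xi-\upsilon=F(x)+2B(x,y),\\
YZ:&\quad \upsilon-\zeta=F(y)+2B(y,z),\\
ZX:&\quad \zeta-\xi=F(z)+2B(z,x).
\end{align*}
The right-hand sides are chosen so that their sum is $F(x+y+z)$. Given a vertex and the $S$-coordinate of a neighbor in a prescribed other class, the equation determines the $W$-coordinate of the neighbor. So every vertex has exactly $|S|$ neighbors in each other class. The definition is invariant under the cyclic shift $X\to Y\to Z\to X$.

For an ordered $4$-cycle $(w_1,w_2,w_3,w_4)$ we call the sequence of classes of its vertices its \emph{pattern}. The next lemma describes the triangles and the $4$-cycles through a given edge.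

\begin{lemma}\label{lem:identities}
Let $w_1=(x,\xi)\in X$ and $w_2=(y,\upsilon)\in Y$ be adjacent in $G(B,S)$.
\begin{enumerate}
\item[\textup{(a)}] For $z\in S$ there is a vertex $(z,\zeta)\in Z$ adjacent to both $w_1$ and $w_2$ if and only if $F(x+y+z)=0$. It is then unique.
\item[\textup{(b)}] For $x',y'\in S$ there is a $4$-cycle $(w_1,w_2,w_3,w_4)$ of pattern $XYXY$ whose vertices $w_3,w_4$ have $S$-coordinates $x',y'$ if and only if
\[
x\ne x',\qquad y\neq y',\qquad B(x-x',\,y-y')=0 .
\]
It is then unique.
\item[\textup{(c)}] For $x',z\in S$ there is a $4$-cycle $(w_1,w_2,w_3,w_4)$ of pattern $XYXZ$ whose vertices $w_3,w_4$ have $S$-coordinates $x',z$ if and only if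
\[
x\neq x',\qquad B(x-x',\,x+x'+2y+2z)=0 .
\]
It is then unique.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The $YZ$ equation determines $\zeta$. Adding it to the $XY$ equation gives
\[
\zeta-\xi=-F(x)-F(y)-2B(x,y)-2B(y,z)=F(z)+2B(z,x)-F(x+y+z),
\]
so the $ZX$ equation holds exactly when $F(x+y+z)=0$.

(b) Let $w_3=(x',\xi')$ and $w_4=(y',\upsilon')$. The edges $w_2w_3$ and $w_1w_4$ determine
\[
\xi'=\upsilon+F(x')+2B(x',y),\qquad \upsilon'=\xi-F(x)-2B(x,y').
\]
Since $\upsilon-\xi=-F(x)-2B(x,y)$, we get
\[
\xi'-\upsilon'=F(x')+2B(x',y)+2B(x,y')-2B(x,y).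
\]
The last edge $w_3w_4$ requires this to equal $F(x')+2B(x',y')$, that is, $2B(x-x',y-y')=0$, and $2$ is invertible. The vertices must be distinct: if $x=x'$, then the formula for $\xi'$ and the edge $w_1w_2$ give $\xi'=\xi$, so $w_3=w_1$; likewise $y=y'$ forces $w_4=w_2$. Conversely $x\ne x'$ and $y\neq y'$ make them distinct.

(c) Let $w_3=(x',\xi')$ and $w_4=(z,\zeta)$. Again $\xi'$ is determined by the edge $w_2w_3$, and subtracting its equation from that of $w_1w_2$ gives
\[
\xi-\xi'=F(x)-F(x')+2B(x-x',y)=B(x-x',\,x+x'+2y),
\]
because $F(x)-F(x')=B(x-x',x+x')$ by symmetry. The edge $w_4w_1$ determines $\zeta=\xi+F(z)+2B(z,x)$. The last edge $w_4w_3$ requires $\zeta-\xi'=F(z)+2B(z,x')$, that is,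
\[
0=\xi-\xi'+2B(z,x-x')=B(x-x',\,x+x'+2y+2z).
\]
As in (b), $w_3\ne w_1$ if and only if $x\ne x'$; the vertices $w_2$ and $w_4$ lie in different classes.
\end{proof}

These cases cover all $4$-cycles. An ordered $4$-cycle has one of $18$ patterns: six of the form $ABAB$, six of the form $ABAC$, and six of the form $BACA$, where $A,B,C$ are distinct. Rotating $(w_1,w_2,w_3,w_4)$ by one step exchanges the last two forms and maps $ABAB$ to $BABA$. Reversal $(w_1,w_4,w_3,w_2)$ maps $ABAC$ to $ACAB$. Together with the cyclic shift of the classes, these operations carry every pattern to $XYXY$ or to $XYXZ$. So each of the six patterns $ABAB$ has as many ordered $4$-cycles as $XYXY$, and each of the other twelve has as many as $XYXZ$.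

\subsection{The smallest case}\label{sec:small}

Take $V=W=S=\mathbb F_q$ and $B(u,v)=uv$, so $F(v)=v^2$. Then $N=q^2$ and $D=q=N^{1/2}$. By Lemma~\ref{lem:identities}(a) an $XY$ edge with $S$-coordinates $x,y$ lies in exactly one triangle, the one with $z=-x-y$; let $\mathcal T$ be the set of all triangles, so $L=1$. There is no $4$-cycle of pattern $XYXY$, since $(x-x')(y-y')\ne0$. A $4$-cycle of pattern $XYXZ$ needs
\[
(x-x')(x+x'+2y+2z)=0\quad\text{with } x\ne x',
\]
so for each $x'\neq x$ there is exactly one $z$, and every $XY$ edge is the edge $w_1w_2$ of exactly $q-1$ such cycles. Altogether there are $6ND$ ordered triangles and $12(q-1)ND$ ordered $4$-cycles, so $K=12q$ works. Proposition~\ref{prop:blowup} with $t=q$ and $n=3q^3$ gives at least $q^4/36$ hyperedges in expectation at $p=1/(24q^2)$. This is order $n^{4/3}$ at $p$ of order $n^{-2/3}$: exactly the corner of \eqref{eq:question}, with nothing gained.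

The damage is done by the solutions of $x+x'+2y+2z=0$. They are easily avoided. If $q$ is prime and $S=\{1,\dots,h\}$ with $6h<q$, then $x+x'+2y+2z$ is the residue of an integer in $[6,6h]$, hence is not zero, and $G(B,S)$ has no $4$-cycles at all. But then $x+y+z$ is the residue of an integer in $[3,3h]$, and there are no triangles either. Triangles need $F(x+y+z)=0$, and here $F$ vanishes only at $0$.

The way out is to let $F$ vanish at \emph{nonzero} vectors. If $F$ vanishes on a line $\{sv_0:s\in\mathbb F_q\}$, we can use a linear functional $\lambda$ with $\lambda(v_0)=1$ to keep $x+x'+2y+2z$ away from $0$, while $x+y+z$ still ranges over a large part of the line. Moreover, an edge then lies in order $q$ triangles instead of one, which is precisely the gain in $L$ that we want.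

\subsection{What the bilinear map must satisfy}

The price is that $F(v_0)=0$ means $B(v_0,v_0)=0$. So $B$ now has \emph{zero pairs}, by which we mean pairs $(u,v)$ of nonzero vectors with $B(u,v)=0$, and these produce $4$-cycles. How many can we afford? The following rough count gives the answer. Let $\dim V=\dim W=d$, so that, with $S$ a constant fraction of $V$, we have $N\approx q^{2d}$, $D\approx q^d\approx N^{1/2}$ and $L\approx q$, and let there be $P$ zero pairs. By Lemma~\ref{lem:identities}, each edge is the edge $w_1w_2$ of at most $P$ ordered $4$-cycles of each pattern, once the second argument in (c) is never zero. It lies in at most $P+1$ triangles, since every nonzero zero $v$ of $F$ gives the zero pair $(v,v)$. So we may take $K$ of order $P$. Now $t\ge P$ forces $n\approx Nt\ge q^{2d}P$, while we obtain about $NDt\approx nq^d$ hyperedges. To beat $n^{4/3}$ we need $n<q^{3d}$, hence $P<q^d$, with a power of $q$ to spare if the gain is to be a power of $n$.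

The condition is a real one. Since $B(u,v)=0$ amounts to $d$ scalar equations for the $q^{2d}$ pairs, about $q^d$ zero pairs is what one would expect of a typical map, and then nothing is gained. Since the nonzero multiples of $v_0$ alone give $(q-1)^2$ zero pairs, $d\ge3$ is necessary for this approach. In the next section we achieve $P\le2q^3$ with $d=4$.

\section{A bilinear map with few zero pairs}\label{sec:map}

Let $q$ be an odd prime, $k=\mathbb F_{q^2}$, and let $\mathrm{Tr}(b)=b+b^q$ be the trace from $k$ to $\mathbb F_q$. We use the following standard facts.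
\begin{itemize}
\item Every element of $\mathbb F_q^*$ has two square roots in $k$, because $k$ is the quadratic extension of $\mathbb F_q$.
\item Let $\eta\in k$ be a square root of a nonsquare of $\mathbb F_q$. Its conjugate is $\eta^q=-\eta$, so $\mathrm{Tr}(\eta)=0$ and $\eta^2\in\mathbb F_q^*$.
\item The map $\mathrm{Tr}$ is $\mathbb F_q$-linear and $\mathrm{Tr}(1)=2\ne0$, so its kernel is one-dimensional: $\ker\mathrm{Tr}=\mathbb F_q\eta$.
\end{itemize}
Since $q$ is odd, $k$ contains nonsquares; fix $r\in k$ such that $r\eta$ is a nonsquare in $k$. In particular $r\ne0$. Let $V=k^2$ and $W=\mathbb F_q\times k\times\mathbb F_q$, both of dimension $4$ over $\mathbb F_q$, and define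
\[
B\big((b,a),(b',a')\big)=\big(\mathrm{Tr}(\eta bb'),\ ba'+b'a,\ \mathrm{Tr}(raa')\big),\qquad F(v)=B(v,v).
\]
This map is symmetric and $\mathbb F_q$-bilinear.

The middle coordinate does most of the work: if $a,b\ne0$, its vanishing forces $(b',a')=c\,(b,-a)$ with $c\in k$. The other two coordinates then confine $c$ to two $\mathbb F_q$-lines in $k$, and $r$ is chosen so that these lines never coincide. On the other hand, $F((s,0))=(\mathrm{Tr}(\eta s^2),0,0)=0$ for $s\in\mathbb F_q$, which supplies the line on which $F$ is zero.

\begin{lemma}\label{lem:map}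
\begin{enumerate}
\item[\textup{(i)}] There are at most $2q^3$ pairs $(u,v)$ of nonzero vectors of $V$ with $B(u,v)=0$.
\item[\textup{(ii)}] $F$ has exactly $2q-1$ zeros in $V$, and $F((s,0))=0$ for all $s\in\mathbb F_q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $u=(b,a)$ and $v=(b',a')$ be nonzero with $B(u,v)=0$.

If $b=0$, then $a\neq0$, and $ba'+b'a=0$ gives $b'=0$. So $a'$ is a nonzero element with $\mathrm{Tr}(raa')=0$. There are $q^2-1$ choices for $a$ and then $q-1$ for $a'$.

If $a=0$, then $b\ne0$, and $ba'+b'a=0$ gives $a'=0$. So $b'$ is a nonzero element with $\mathrm{Tr}(\eta bb')=0$. Again there are $(q^2-1)(q-1)$ pairs.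

Suppose finally that $a,b\neq0$. Put $c=b'/b$; then $b'=cb$ and $a'=-ca$, and $c\ne0$ because $v\neq0$. The outer coordinates give $\mathrm{Tr}(\eta cb^2)=0$ and $\mathrm{Tr}(rca^2)=0$. Since $\ker\mathrm{Tr}=\mathbb F_q\eta$, there are $e_1,e_2\in\mathbb F_q^*$ with
\[
cb^2=e_1,\qquad rca^2=e_2\eta .
\]
Dividing the second equation by the first and multiplying by $\eta$, we get
\[
r\eta\,(a/b)^2=(e_2/e_1)\,\eta^2\in\mathbb F_q^* .
\]
The right-hand side is a square in $k$, so $r\eta$ is a square in $k$, a contradiction. Hence this case does not occur, and there are $2(q^2-1)(q-1)<2q^3$ pairs.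

(ii) Let $v\neq0$ with $F(v)=0$. By the proof of (i) with $u=v$, either $v=(0,a)$ with $\mathrm{Tr}(ra^2)=0$, or $v=(b,0)$ with $\mathrm{Tr}(\eta b^2)=0$. In the first case $ra^2=e\eta$ with $e\in\mathbb F_q^*$, so $r\eta a^2=e\eta^2\in\mathbb F_q^*$ is a square in $k$, and so is $r\eta$, a contradiction. In the second case $F((b,0))=(\mathrm{Tr}(\eta b^2),0,0)$ vanishes exactly when $b^2\in\mathbb F_q^*$, which has $2(q-1)$ solutions $b$, among them all of $\mathbb F_q^*$. Together with $v=0$ this gives $2q-1$ zeros, including all $(s,0)$ with $s\in\mathbb F_q$.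
\end{proof}

\section{The template}\label{sec:template}

Let $q\ge13$ be prime, and keep the notation of Section~\ref{sec:map}. Let $\lambda:V\to\mathbb F_q$ be the linear map $\lambda(b,a)=\frac12\mathrm{Tr}(b)$, so that $\lambda((s,0))=s$ for $s\in\mathbb F_q$. As in the smallest case, we restrict to a short interval, now of values of $\lambda$: put
\[
L=\lfloor(q-1)/6\rfloor,\qquad V_0=\{v\in V:\lambda(v)\in\{1,\dots,L\}\},\qquad G=G(B,V_0),
\]
and let $\mathcal T$ be the set of those triangles of $G$ with $x+y+z\in\{(s,0):s\in\mathbb F_q\}$. Since $q\ge12$,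
\begin{equation}\label{eq:L}
\frac q{12}\le\frac{q-6}6\le L\le\frac q6 .
\end{equation}

\begin{proposition}\label{prop:template}
For every prime $q\ge13$, $(G,\mathcal T)$ is a template with parameters
\[
N=Lq^7,\qquad D=Lq^3,\qquad L=\lfloor(q-1)/6\rfloor,\qquad K=48q^3 .
\]
\end{proposition}

\begin{proof}
The fibers of $\lambda$ have $q^3$ elements, so $|V_0|=Lq^3=D$. Each class of $G$ has $|V_0|\,|W|=Lq^3\cdot q^4=N$ elements, and every vertex has $D$ neighbors in each other class. So there are $ND$ edges between any two classes.

\emph{Every edge lies in exactly $L$ triples of $\mathcal T$.} By the cyclic shift, which preserves both $G$ and $\mathcal T$, we may take an edge between $(x,\xi)\in X$ and $(y,\upsilon)\in Y$. A triple of $\mathcal T$ containing it has $z=(s,0)-x-y$ for some $s\in\mathbb F_q$. Such a $z$ belongs to $V_0$ exactly when $s-\lambda(x)-\lambda(y)\in\{1,\dots,L\}$, which holds for exactly $L$ values of $s$. For each of them $F(x+y+z)=F((s,0))=0$, so by Lemma~\ref{lem:identities}(a) there is exactly one triangle with this $z$.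

\emph{Triangles.} By Lemma~\ref{lem:identities}(a) and Lemma~\ref{lem:map}(ii), each $XY$ edge lies in at most $2q-1$ triangles. Each triangle contains one $XY$ edge and can be ordered in six ways, so there are at most $6(2q-1)ND\le12q\,ND$ ordered triangles.

\emph{Four-cycles.} We show that the patterns $XYXY$ and $XYXZ$ each have at most $2q^3ND$ ordered $4$-cycles. By the discussion after Lemma~\ref{lem:identities} it then follows that there are at most $18\cdot2q^3ND=36q^3ND$ in total. In both cases choose the edge $w_1w_2$ in $ND$ ways.

For $XYXY$, by Lemma~\ref{lem:identities}(b), $(x-x',y-y')$ is one of the at most $2q^3$ pairs of Lemma~\ref{lem:map}(i). It determines $x'$ and $y'$, and hence the $4$-cycle.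

For $XYXZ$, put $u=x-x'$ and $m=x+x'+2y+2z$. By Lemma~\ref{lem:identities}(c), $u\neq0$ and $B(u,m)=0$. Moreover $m\ne0$: the values $\lambda(x),\lambda(x'),\lambda(y),\lambda(z)$ are residues of integers in $[1,L]$, so $\lambda(m)$ is the residue modulo the prime $q$ of an integer in $[6,6L]\subseteq[1,q-1]$. Hence $(u,m)$ is again one of the at most $2q^3$ pairs of Lemma~\ref{lem:map}(i). It determines $x'=x-u$ and $z=\frac12(m-x-x'-2y)$, and hence the $4$-cycle.

Altogether there are at most $(12q+36q^3)ND\le48q^3ND$ ordered triangles and $4$-cycles.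
\end{proof}

\begin{remark}
The restriction to $V_0$ is essential. In $G(B,V)$ the value $m=0$ would be admitted: given $w_1w_2$, every $x'\ne x$ together with $z=-\frac12(x+x'+2y)$ gives a $4$-cycle by Lemma~\ref{lem:identities}(c). That makes $q^4-1$ of them per edge, the order at which the method gives only $n^{4/3}$.
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

\subsection{From expectation to almost all outcomes}

\begin{lemma}\label{lem:conc}
For all $n$ and $p$ with $\mathbb E f(n,p)>0$,
\[
\mathbb P\big(f(n,p)<\tfrac12\mathbb E f(n,p)\big)\le\frac4{\mathbb E f(n,p)} .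
\]
\end{lemma}

\begin{proof}
We use the Efron--Stein inequality~\cite[Ch.~3]{BLM} in the following form: if $\mathcal Z$ is a bounded function of finitely many independent random variables, and if for each index $e$ the bounded random variable $\mathcal Z_e$ is a function of the variables other than the $e$-th, then $\mathrm{Var}\,\mathcal Z\le\sum_e\mathbb E(\mathcal Z-\mathcal Z_e)^2$.

Let $\mathcal Z=f(n,p)$, a function of the independent indicators of the triples $e\subset[n]$, and let $\mathcal Z_e$ be the value when $e$ is removed from $H^3_{n,p}$ (if it is present). Then $\mathcal Z_e$ does not depend on the indicator of $e$. Removing a hyperedge cannot increase the maximum, and removing $e$ from an optimal subgraph loses at most one hyperedge, so $\mathcal Z-\mathcal Z_e\in\{0,1\}$. The difference is $1$ only if $e$ lies in every optimal subgraph; since an optimal subgraph has $\mathcal Z$ hyperedges, this happens for at most $\mathcal Z$ triples $e$. Hence $\sum_e(\mathcal Z-\mathcal Z_e)^2\le\mathcal Z$ and $\mathrm{Var}\,\mathcal Z\le\mathbb E\mathcal Z$. By Chebyshev's inequality,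
\[
\mathbb P(\mathcal Z<\tfrac12\mathbb E\mathcal Z)\le\mathrm{Var}\,\mathcal Z\,/\,(\tfrac12\mathbb E\mathcal Z)^2\le4/\mathbb E\mathcal Z.\qedhere
\]
\end{proof}

\subsection{Choice of parameters}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(1) Let $n^{-3/4}\le p\le n^{-7/11}$ with $n$ large. By Bertrand's postulate there is a prime $q$ with
\[
\tfrac12(pn^2)^{1/15}\le q\le(pn^2)^{1/15} .
\]
Since $pn^2\ge n^{5/4}$, $q$ tends to infinity with $n$; in particular $q\ge13$. This is the only use of the lower bound on $p$ (below $n^{-3/4}$ the quantity $p^{4/15}n^{23/15}$ drops below $n^{4/3}$). The upper bound on $p$ gives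
\[
q^{11}\le(pn^2)^{11/15}\le n .
\]
Take the template of Proposition~\ref{prop:template} and let $t=\lfloor n/(3N)\rfloor$. We check the hypotheses of Proposition~\ref{prop:blowup}.

By \eqref{eq:L}, $N=Lq^7\le q^8/6$, so $n/(3N)\ge2n/q^8\ge2q^3\ge2$. Since $\lfloor s\rfloor\ge s/2$ for $s\ge1$, it follows that
\[
t\ge\frac n{q^8}\ge q^3=\frac K{48}.
\]
Clearly $3Nt\le n$. Finally, by $L\ge q/12$ and $t\ge n/q^8$,
\[
\frac1{24Lt^2}\le\frac{12}{24q}\cdot\frac{q^{16}}{n^2}=\frac{q^{15}}{2n^2}\le p .
\]
So Proposition~\ref{prop:blowup} applies. Since
\[
NDt=L^2q^{10}t\ge\frac{q^{12}}{144}\cdot\frac n{q^8}=\frac{q^4n}{144},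
\]
it gives $\mathbb E f(n,p)\ge q^4n/5184\to\infty$. By Lemma~\ref{lem:conc}, a.a.s.
\[
f(n,p)\ge\frac{q^4n}{10368}\ge\frac{(pn^2)^{4/15}n}{16\cdot10368}\ge c_0\,p^{4/15}n^{23/15},\qquad c_0=10^{-6}.
\]

(2) At $p_1=n^{-7/11}$ part (1) gives, a.a.s., $f(n,p_1)\ge c_0n^{-28/165+253/165}=c_0n^{15/11}$. For $p\ge p_1$ couple $H^3_{n,p_1}\subseteq H^3_{n,p}$; under this coupling $f(n,p)\ge f(n,p_1)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BLM}
Boucheron, Lugosi and Massart, \emph{Concentration Inequalities}, Ch.~3.

\bibitem{SV}
Sam Spiro and Jacques Verstra\"ete, \emph{Counting Hypergraphs with Large Girth}, arXiv:2010.01481 (2020).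

\end{thebibliography}

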